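\title{Exact factorizations of weakly group-theoretical fusion categories}

\begin{abstract}
We show that a fusion category $\mathcal{B}$ with an exact factorization $\mathcal{B}=\mathcal{A}\bullet\mathcal{C}$ is weakly group-theoretical if and only if $\mathcal{A}$ and $\mathcal{C}$ are, which answers a question of Gelaki. The same holds whenever every simple object of $\mathcal{B}$ is a direct summand of some $X\otimes Y$ with $X\in\mathcal{A}$, $Y\in\mathcal{C}$. The proof finds a fusion subcategory $\mathcal{S}$ of the center $\mathcal{Z}(\mathcal{B})$ such that $\mathcal{S}$ lies over $\mathcal{C}$ and its centralizer lies over $\mathcal{A}$, and rebuilds $\mathcal{Z}(\mathcal{B})$ from these two pieces by de-equivariantization.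
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $k$ is an algebraically closed field of characteristic $0$ and all fusion categories are over $k$.

A finite group $G$ has an exact factorization $G=G_1G_2$ if every element is uniquely a product $g_1g_2$ with $g_i$ in the subgroup $G_i$; equivalently, $G=G_1G_2$ and $G_1\cap G_2=1$. Neither subgroup has to be normal: $A_5=A_4\cdot\mathbb{Z}/5$ is an exact factorization of a simple group, since the orders $12$ and $5$ are coprime with product $60$. The notion has a direct analogue for fusion categories.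

\begin{definition}\label{def:exact}
Let $\mathcal{A},\mathcal{C}$ be fusion subcategories of a fusion category $\mathcal{B}$. We say that $\mathcal{B}$ has an \emph{exact factorization} $\mathcal{B}=\mathcal{A}\bullet\mathcal{C}$ if $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ and every simple object of $\mathcal{B}$ is of the form $X\otimes Y$ with $X$ simple in $\mathcal{A}$ and $Y$ simple in $\mathcal{C}$. Equivalently, every simple object of $\mathcal{B}$ can be written uniquely in this form.
\end{definition}

There are two basic examples. The category $\mathrm{Vec}(G)$ of finite-dimensional $G$-graded vector spaces has simple objects $\delta_g$ with $\delta_g\otimes\delta_h=\delta_{gh}$, so $\mathrm{Vec}(G)=\mathrm{Vec}(G_1)\bullet\mathrm{Vec}(G_2)$ exactly when $G=G_1G_2$ is an exact factorization. And the Deligne product $\mathcal{A}\boxtimes\mathcal{C}$, whose simple objects are the $X\boxtimes Y$, is an exact factorization of its two factors.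

Which properties pass from $\mathcal{A}$ and $\mathcal{C}$ to $\mathcal{A}\bullet\mathcal{C}$? The properties of interest here measure how far a fusion category is built from finite groups. An \emph{extension} of a fusion category $\mathcal{D}$ by a finite group $G$ is a fusion category $\mathcal{E}=\bigoplus_{g\in G}\mathcal{E}_g$ with $\mathcal{E}_g\otimes\mathcal{E}_h\subseteq\mathcal{E}_{gh}$, all $\mathcal{E}_g\neq0$, and $\mathcal{E}_e=\mathcal{D}$. A fusion category is \emph{nilpotent} if it is obtained from $\mathrm{Vec}$ by a finite sequence of extensions by finite groups; equivalently, its upper central series terminates at $\mathrm{Vec}$. Fusion categories $\mathcal{D}$ and $\mathcal{E}$ are \emph{(categorically) Morita equivalent} if $\mathcal{E}^{\mathrm{op}}$, which is $\mathcal{E}$ with the reversed tensor product, is equivalent to the category of $\mathcal{D}$-module endofunctors of an indecomposable $\mathcal{D}$-module category.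

\begin{definition}\label{def:wgt}
A fusion category is \emph{group-theoretical} if it is Morita equivalent to a pointed fusion category $\mathrm{Vec}(G,\omega)$, that is, to $\mathrm{Vec}(G)$ with associativity twisted by a $3$-cocycle $\omega$. It is \emph{weakly group-theoretical} (Etingof--Nikshych--Ostrik \cite{ENO}), abbreviated \emph{WGT}, if it is Morita equivalent to a nilpotent fusion category.
\end{definition}

Since $\mathrm{Vec}(G,\omega)$ is an extension of $\mathrm{Vec}$ by $G$, it is nilpotent for \emph{every} finite group $G$, so group-theoretical categories are WGT. The following question was posed by Gelaki \cite{Gel}.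

\begin{quote}
\emph{If $\mathcal{B}=\mathcal{A}\bullet\mathcal{C}$ and $\mathcal{A},\mathcal{C}$ are weakly group-theoretical, is $\mathcal{B}$ weakly group-theoretical?}
\end{quote}

The two basic examples suggest the answer yes: $\mathrm{Vec}(G)$ is always WGT, and the class WGT is closed under $\boxtimes$. Two neighboring classes call for caution. For group-theoretical categories the statement is known to fail: there are exact factorizations $\mathcal{B}=\mathrm{Vec}(\mathbb{Z}/2\mathbb{Z})\bullet\mathcal{C}$ with $\mathcal{C}$ group-theoretical and $\mathcal{B}$ not group-theoretical. For solvable fusion categories in the sense of \cite{ENO} it fails as well: $\mathrm{Vec}(G)$ is solvable if and only if $G$ is \cite{ENO}, so $\mathrm{Vec}(A_5)=\mathrm{Vec}(A_4)\bullet\mathrm{Vec}(\mathbb{Z}/5)$ has solvable factors and is not solvable. We prove that the answer is yes.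

\begin{theorem}\label{thm:exact}
Let $\mathcal{B}=\mathcal{A}\bullet\mathcal{C}$ be an exact factorization of fusion categories. Then $\mathcal{B}$ is weakly group-theoretical if and only if $\mathcal{A}$ and $\mathcal{C}$ are weakly group-theoretical.
\end{theorem}

The condition $\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$ is not needed, and the simplicity of the products $X\otimes Y$ is not needed either.

\begin{theorem}\label{thm:main}
Let $\mathcal{A},\mathcal{C}$ be fusion subcategories of a fusion category $\mathcal{B}$ such that
\begin{equation}\label{eq:star}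
\text{every simple object of $\mathcal{B}$ is a direct summand of $X\otimes Y$ for some $X\in\mathcal{A}$, $Y\in\mathcal{C}$.}\tag{$\star$}
\end{equation}
Then $\mathcal{B}$ is weakly group-theoretical if and only if $\mathcal{A}$ and $\mathcal{C}$ are weakly group-theoretical.
\end{theorem}

For $\mathcal{B}=\mathrm{Vec}(G)$, condition \eqref{eq:star} says $G=G_1G_2$, with no condition on $G_1\cap G_2$. An exact factorization satisfies \eqref{eq:star}, so Theorem~\ref{thm:exact} is a special case of Theorem~\ref{thm:main}.

It is known that exact factorizations correspond to exact sequences (extensions) of fusion categories with respect to an indecomposable module category, and that the question above is therefore equivalent to asking whether an extension of a WGT fusion category by a WGT fusion category is WGT. Through this correspondence, Theorem~\ref{thm:exact} shows that such an extension, with respect to any indecomposable module category, is WGT.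

\subsection*{The difficulty and the method}
The class WGT is closed under many operations, listed in Section~\ref{sec:conv}, but none of them produces $\mathcal{B}$ from $\mathcal{A}$ and $\mathcal{C}$ directly: as in $A_5=A_4\cdot\mathbb{Z}/5$, neither factor need be normal in any sense, and no grading or group action relating $\mathcal{B}$ to a factor is in sight. We pass to the Drinfeld center $\mathcal{Z}(\mathcal{B})$. It is WGT if and only if $\mathcal{B}$ is, and it is a non-degenerate braided category, so each fusion subcategory $\mathcal{S}$ comes with a complementary one, its centralizer $\mathcal{S}'$. Let $F:\mathcal{Z}(\mathcal{B})\to\mathcal{B}$ be the forgetful functor. The proof has three parts.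
\begin{enumerate}
\item There is a fusion subcategory $\mathcal{S}\subseteq\mathcal{Z}(\mathcal{B})$ with $F(\mathcal{S})\subseteq\mathcal{C}$ and $F(\mathcal{S}')\subseteq\mathcal{A}$ (Proposition~\ref{prop:key}). Restricting half-braidings gives braided functors $\mathcal{S}\to\mathcal{Z}(\mathcal{C})$ and $\mathcal{S}'\to\mathcal{Z}(\mathcal{A})$.
\item The source of a braided tensor functor into a WGT category is WGT (Proposition~\ref{prop:reflect}). Hence $\mathcal{S}$ and $\mathcal{S}'$ are WGT.
\item A non-degenerate braided fusion category containing $\mathcal{S}$ with $\mathcal{S}$ and $\mathcal{S}'$ WGT is WGT (Proposition~\ref{prop:glue}).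
\end{enumerate}
Only the first part sees $\mathcal{A}$ and $\mathcal{C}$. It is stated and worked out for groups in Section~\ref{sec:S} and proved in Sections~\ref{sec:overC} and~\ref{sec:overA}. The other two parts rest on de-equivariantization, recalled in Section~\ref{sec:alg}.

\section{Fusion categories, centers and centralizers}\label{sec:conv}

A \emph{fusion category} is a $k$-linear semisimple rigid monoidal category with finite-dimensional spaces of morphisms, finitely many isomorphism classes of simple objects, and simple unit $\mathbf{1}$. We fix a set $\mathrm{Irr}(\mathcal{B})\ni\mathbf{1}$ of representatives of the simple objects. A \emph{fusion subcategory} is a full subcategory containing $\mathbf{1}$ and closed under isomorphism, direct sums, direct summands, tensor products and duals; $\mathcal{S}_1\vee\mathcal{S}_2$ is the fusion subcategory generated by $\mathcal{S}_1$ and $\mathcal{S}_2$. Monoidal categories are treated as strict, the structure isomorphisms of tensor functors are suppressed, and an object also denotes its identity morphism. A tensor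 functor $Q$ between fusion categories is exact, because both categories are semisimple, and faithful: for $x$ simple, $Q(x^*)\otimes Q(x)$ maps onto $Q(\mathbf{1})=\mathbf{1}$, so $Q(x)\neq0$, and the identity of some simple object factors through any nonzero morphism.

The dual $b^*$ comes with $\mathrm{ev}_b:b^*\otimes b\to\mathbf{1}$ and $\mathrm{coev}_b:\mathbf{1}\to b\otimes b^*$. The other dual ${}^*b$ satisfies $({}^*b)^*=b$ and so comes with $e_b:b\otimes{}^*b\to\mathbf{1}$ and $d_b:\mathbf{1}\to{}^*b\otimes b$ with $(e_b\otimes b)(b\otimes d_b)=b$. ``By duality'' refers to the natural bijections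
\begin{align}
\mathrm{Hom}(u\otimes b,w)&\cong\mathrm{Hom}(u,w\otimes b^*), & \psi&\mapsto(\psi\otimes b^*)(u\otimes\mathrm{coev}_b),\label{eq:dual1}\\
\mathrm{Hom}(b^*\otimes u,w)&\cong\mathrm{Hom}(u,b\otimes w), & g&\mapsto(b\otimes g)(\mathrm{coev}_b\otimes u),\label{eq:dual2}\\
\mathrm{Hom}(u,w\otimes b)&\cong\mathrm{Hom}(u\otimes{}^*b,w), & m&\mapsto(w\otimes e_b)(m\otimes{}^*b).\label{eq:dual3}
\end{align}
The Frobenius--Perron dimension is additive, multiplicative and positive on nonzero objects. We use it in one way only: a monomorphism $u\otimes b\to b\otimes u$ is an isomorphism, since its cokernel has dimension $0$.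

\subsection*{Braided categories}
In a braided fusion category $\mathcal{D}$ with braiding $c$, objects $x,y$ \emph{centralize} each other if the double braiding $c_{y,x}c_{x,y}$ is the identity. The objects that centralize a given object form a fusion subcategory. Hence the \emph{centralizer} $\mathcal{S}'$ of a fusion subcategory $\mathcal{S}$ is a fusion subcategory, an object lies in $\mathcal{S}'$ as soon as it centralizes a set of generators of $\mathcal{S}$, and $(\mathcal{S}_1\vee\mathcal{S}_2)'=\mathcal{S}_1'\cap\mathcal{S}_2'$. The \emph{M\"uger center} of $\mathcal{D}$ is $\mathcal{D}'$, and its objects are called \emph{transparent}; $\mathcal{D}$ is \emph{symmetric} if $\mathcal{D}'=\mathcal{D}$ and \emph{non-degenerate} if $\mathcal{D}'=\mathrm{Vec}$.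

\subsection*{The center}
An object of $\mathcal{Z}(\mathcal{B})$ is an object $Z$ of $\mathcal{B}$ with a \emph{half-braiding}: isomorphisms $\gamma_{Z,b}:Z\otimes b\to b\otimes Z$, natural in $b\in\mathcal{B}$, such that
\begin{equation}\label{eq:hex}
\gamma_{Z,b\otimes b'}=(b\otimes\gamma_{Z,b'})(\gamma_{Z,b}\otimes b').
\end{equation}
Taking $b=b'=\mathbf{1}$ gives $\gamma_{Z,\mathbf{1}}=\mathrm{id}$. Morphisms are the $g:Z\to W$ in $\mathcal{B}$ with $(b\otimes g)\gamma_{Z,b}=\gamma_{W,b}(g\otimes b)$. The half-braiding of $Z\otimes W$ is $(\gamma_{Z,b}\otimes W)(Z\otimes\gamma_{W,b})$, and the braiding is $c_{Z,W}=\gamma_{Z,F(W)}$. Inside formulas for morphisms of $\mathcal{B}$ we write $Z$ for $F(Z)$.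

\subsection*{Standard facts}
If a finite group $G$ acts on a fusion category $\mathcal{D}$ by tensor autoequivalences $T_g$, the \emph{equivariantization} $\mathcal{D}^G$ is the fusion category of objects $x$ with isomorphisms $T_g(x)\cong x$ compatible with composition in $G$; for example $\mathrm{Vec}^G=\mathrm{Rep}(G)$. A tensor functor $\mathcal{D}\to\mathcal{E}$ is \emph{surjective} if every object of $\mathcal{E}$ is a subobject of the image of some object; $\mathcal{E}$ is then a \emph{quotient} of $\mathcal{D}$.
\begin{itemize}
\item[(W)] \cite[Prop.~4.1]{ENO} The class WGT is closed under extensions by finite groups, equivariantizations, Morita equivalence, $\boxtimes$, centers, fusion subcategories, and component categories of quotients. A quotient that is a fusion category is its own component, and this is the only case we use.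
\item[(N)] (M\"uger; \cite{DGNO}) $\mathcal{Z}(\mathcal{B})$ is a non-degenerate braided fusion category, Morita equivalent to $\mathcal{B}\boxtimes\mathcal{B}^{\mathrm{op}}$. In a non-degenerate braided fusion category, $\mathcal{S}''=\mathcal{S}$ for every fusion subcategory $\mathcal{S}$.
\item[(J)] (Joyal--Street) For $\mathcal{D}$ braided, $\otimes:\mathcal{D}\boxtimes\mathcal{D}\to\mathcal{D}$ is a tensor functor. Hence $\mathcal{S}_1\vee\mathcal{S}_2$ is a quotient of $\mathcal{S}_1\boxtimes\mathcal{S}_2$ for fusion subcategories $\mathcal{S}_1,\mathcal{S}_2\subseteq\mathcal{D}$.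
\end{itemize}
For the last assertion, the braiding gives $(x\otimes y)\otimes(x'\otimes y')\cong(x\otimes x')\otimes(y\otimes y')$ and $(x\otimes y)^*\cong x^*\otimes y^*$, so the summands of direct sums of objects $x\otimes y$ with $x\in\mathcal{S}_1$, $y\in\mathcal{S}_2$ already form a fusion subcategory.

\section{Two subcategories of the center, and what they are for groups}\label{sec:S}

Let $\mathcal{A}$ be a fusion subcategory of $\mathcal{B}$. There is an evident part of $\mathcal{Z}(\mathcal{B})$ that is controlled by $\mathcal{A}$, namely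
\[
\mathcal{D}_{\mathcal{A}}=\{W\in\mathcal{Z}(\mathcal{B}) : F(W)\in\mathcal{A}\},
\]
a fusion subcategory because $F$ is a tensor functor.

\begin{lemma}\label{lem:restrict}
Restriction of half-braidings, $(W,\gamma)\mapsto(F(W),\gamma|_{\mathcal{A}})$, is a braided tensor functor $\mathcal{D}_{\mathcal{A}}\to\mathcal{Z}(\mathcal{A})$.
\end{lemma}

\begin{proof}
The formula for the half-braiding of $W\otimes W'$ is the same in $\mathcal{Z}(\mathcal{B})$ and in $\mathcal{Z}(\mathcal{A})$, so the functor is tensor. The braiding of $W,W'$ is $\gamma_{W,F(W')}$ in both categories, because $F(W')\in\mathcal{A}$.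
\end{proof}

The issue is whether $\mathcal{D}_{\mathcal{A}}$ and $\mathcal{D}_{\mathcal{C}}$ are large enough to recover $\mathcal{Z}(\mathcal{B})$. In a non-degenerate category size is measured by the centralizer, so we need a description of the objects that centralize $\mathcal{D}_{\mathcal{A}}$. A functional $f:F(Z)\to\mathbf{1}$ is a morphism in $\mathcal{Z}(\mathcal{B})$ when $(b\otimes f)\gamma_{Z,b}=f\otimes b$ for all $b\in\mathcal{B}$. We impose this invariance only for $b\in\mathcal{A}$.

\begin{definition}\label{def:S}
For $Z\in\mathcal{Z}(\mathcal{B})$ put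
\[
H_{\mathcal{A}}(Z)=\{f\in\mathrm{Hom}_{\mathcal{B}}(F(Z),\mathbf{1}) : (a\otimes f)\gamma_{Z,a}=f\otimes a\ \text{ for all } a\in\mathcal{A}\}.
\]
Let $\mathcal{S}_{\mathcal{A}}\subseteq\mathcal{Z}(\mathcal{B})$ be the fusion subcategory generated by the simple objects $Z$ with $H_{\mathcal{A}}(Z)\neq0$.
\end{definition}

Thus $H_{\mathcal{B}}(Z)=\mathrm{Hom}_{\mathcal{Z}(\mathcal{B})}(Z,\mathbf{1})$ and $H_{\mathrm{Vec}}(Z)=\mathrm{Hom}_{\mathcal{B}}(F(Z),\mathbf{1})$; the larger $\mathcal{A}$, the smaller $\mathcal{S}_{\mathcal{A}}$. If $f\in H_{\mathcal{A}}(Z)$ and $g:Z_1\to Z$ is a morphism in $\mathcal{Z}(\mathcal{B})$, then $fg\in H_{\mathcal{A}}(Z_1)$, since $(a\otimes fg)\gamma_{Z_1,a}=(a\otimes f)\gamma_{Z,a}(g\otimes a)=fg\otimes a$.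

\begin{proposition}\label{prop:key}
Let $\mathcal{A},\mathcal{C}$ be fusion subcategories of a fusion category $\mathcal{B}$.
\begin{enumerate}
\item[(i)] If \eqref{eq:star} holds, then $\mathcal{S}_{\mathcal{A}}\subseteq\mathcal{D}_{\mathcal{C}}$.
\item[(ii)] $\mathcal{S}_{\mathcal{A}}'\subseteq\mathcal{D}_{\mathcal{A}}$.
\end{enumerate}
\end{proposition}

Part (i) says that $\mathcal{S}_{\mathcal{A}}$ is small enough to lie over $\mathcal{C}$, part (ii) that it is large enough to force its centralizer over $\mathcal{A}$. Both can be seen by hand for representation categories of groups.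

\begin{example}\label{ex:rep}
Let $\mathcal{B}=\mathrm{Rep}(G)$, $\mathcal{A}=\mathrm{Rep}(G/N_1)$, $\mathcal{C}=\mathrm{Rep}(G/N_2)$ with $N_1,N_2$ normal in $G$. Condition \eqref{eq:star} holds if and only if $N_1\cap N_2=1$. Indeed $N_1\cap N_2$ acts trivially on every $X\otimes Y$; conversely, if $N_1\cap N_2=1$ then $G$ embeds in $G/N_1\times G/N_2$, and every irreducible representation of a subgroup occurs in the restriction of an irreducible representation $X\otimes Y$ of the larger group. Here $\mathcal{A}\cap\mathcal{C}=\mathrm{Rep}(G/N_1N_2)$ need not be trivial.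

An object of $\mathcal{Z}(\mathcal{B})$ is a representation $Z$ with a grading $Z=\bigoplus_{g\in G}Z_g$ such that $xZ_g=Z_{xgx^{-1}}$, with half-braiding $\gamma_{Z,V}(z\otimes v)=gv\otimes z$ for $z\in Z_g$. For a conjugacy class $K$ let $k[K]$ have basis $e_g$ in degree $g\in K$, with $xe_g=e_{xgx^{-1}}$; it is a simple object of the center. Let $Z$ be simple, hence supported on one class $K$, and let $f\neq0$ be a $G$-invariant functional on $Z$. Then $z\mapsto f(z)e_g$ for $z\in Z_g$ is a nonzero morphism $Z\to k[K]$, so $Z\cong k[K]$ with $f(e_g)=1$ after scaling. The condition $f\in H_{\mathcal{A}}(Z)$ reads $gv=v$ for all $g\in K$ and all $v\in V\in\mathrm{Rep}(G/N_1)$, that is, $K\subseteq N_1$. So $\mathcal{S}_{\mathcal{A}}$ is generated by the $k[K]$ with $K\subseteq N_1$.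

\emph{Part (i).} If $N_1\cap N_2=1$, then $[N_1,N_2]\subseteq N_1\cap N_2$ is trivial, so $N_2$ fixes every $e_g$ with $g\in N_1$, and $F(k[K])\in\mathrm{Rep}(G/N_2)=\mathcal{C}$. For instance, for $G=(\mathbb{Z}/3\times\mathbb{Z}/3)\rtimes\mathbb{Z}/2$ with the inversion action and $N_1,N_2$ the two factors $\mathbb{Z}/3$, we have $\mathcal{A}\simeq\mathcal{C}\simeq\mathrm{Rep}(S_3)$, and $\mathcal{S}_{\mathcal{A}}$ is generated by $k[\{g,g^{-1}\}]$ with $1\neq g\in N_1$, whose underlying representation is the sum of the trivial and the sign character. Without \eqref{eq:star} part (i) fails: for $N_1=N_2=G$ nonabelian, $\mathcal{C}=\mathrm{Vec}$ while $G$ acts nontrivially on $k[K]$ for a noncentral class $K$.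

\emph{Part (ii).} Let $W$ centralize $k[K]$ for all $K\subseteq N_1$. For $g\in K$ and $w\in W_h$ the double braiding sends $e_g\otimes w$ first to $gw\otimes e_g$ and then to $(ghg^{-1})e_g\otimes gw$. Applying $f\otimes W$ to the equality of this vector with $e_g\otimes w$ gives $gw=w$. So $N_1$ acts trivially on $W$, that is, $F(W)\in\mathcal{A}$.
\end{example}

The second example shows what the functor $\mathcal{S}_{\mathcal{A}}\to\mathcal{Z}(\mathcal{C})$ can lose.

\begin{example}\label{ex:vec}
Let $\mathcal{B}=\mathrm{Vec}(G)$, $\mathcal{A}=\mathrm{Vec}(G_1)$, $\mathcal{C}=\mathrm{Vec}(G_2)$ with $G=G_1G_2$. Objects of $\mathcal{Z}(\mathcal{B})$ are again graded representations with $xZ_g=Z_{xgx^{-1}}$, but now $F$ forgets the action and $\gamma_{Z,\delta_h}(z\otimes\delta_h)=\delta_h\otimes h^{-1}z$. A morphism $f:F(Z)\to\mathbf{1}$ is a functional on $Z_e$, and it lies in $H_{\mathcal{A}}(Z)$ when it is $G_1$-invariant. As $Z_e$ is a subobject of $Z$, the generators of $\mathcal{S}_{\mathcal{A}}$ are concentrated in degree $e$: they are the irreducible constituents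 of the permutation representation $k[G/G_1]$. Fusion subcategories of $\mathrm{Rep}(G)$ have the form $\mathrm{Rep}(G/N)$, so $\mathcal{S}_{\mathcal{A}}=\mathrm{Rep}(G/N)$, where $N$, the kernel of the action on $G/G_1$, is the largest normal subgroup of $G$ contained in $G_1$. Part (i) is trivial here, as $F(\mathcal{S}_{\mathcal{A}})=\mathrm{Vec}$. The double braiding of $V\in\mathrm{Rep}(G/N)$ with $W$ sends $v\otimes w$ to $g^{-1}v\otimes w$ for $w\in W_g$, so $\mathcal{S}_{\mathcal{A}}'$ consists of the objects supported in $N\subseteq G_1$, in accordance with (ii).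

For $A_5=A_4\cdot\mathbb{Z}/5$ we get $N=1$ and $\mathcal{S}_{\mathcal{A}}=\mathcal{S}_{\mathcal{A}}'=\mathrm{Rep}(A_5)$. The functor to $\mathcal{Z}(\mathcal{C})$ is the restriction $\mathrm{Rep}(A_5)\to\mathrm{Rep}(\mathbb{Z}/5)\subseteq\mathcal{Z}(\mathcal{C})$, which is not full: it splits every nontrivial irreducible representation into characters.
\end{example}

\section{The subcategory $\mathcal{S}_{\mathcal{A}}$ lies over $\mathcal{C}$}\label{sec:overC}

To show that an object lies in $\mathcal{C}$ we embed it in an object of $\mathcal{C}$. A functional $f$ on a central object $Z$ gives a map $\varphi_b:F(Z)\to b\otimes b^*$ for each $b$. In Example~\ref{ex:rep} it sends $e_g$ to the operator by which $g$ acts on $V$, in $V\otimes V^*=\mathrm{End}(V)$. All the $\varphi_V$ together embed $k[K]$ in the group algebra $kG$, and those with $V\in\mathcal{C}$ suffice because $N_1\to G/N_2$ is injective. The proof follows these two steps.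

\begin{proof}[Proof of Proposition~\ref{prop:key}(i)]
We first reverse the order in \eqref{eq:star}. If $b$ is simple and $b^*$ is a summand of $X\otimes Y$, then $b$ is a summand of ${}^*Y\otimes{}^*X$. So every simple object of $\mathcal{B}$ is a summand of some $Y\otimes X$ with $Y\in\mathcal{C}$, $X\in\mathcal{A}$.

Since $\mathcal{D}_{\mathcal{C}}$ is a fusion subcategory, it suffices to show $F(Z)\in\mathcal{C}$ for $Z$ simple with some $0\neq f\in H_{\mathcal{A}}(Z)$. Write $\gamma_b=\gamma_{Z,b}$, and for $b\in\mathcal{B}$ put
\[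
\psi_b=(b\otimes f)\gamma_b:Z\otimes b\to b,\qquad \varphi_b=(\psi_b\otimes b^*)(Z\otimes\mathrm{coev}_b):Z\to b\otimes b^*.
\]
By \eqref{eq:hex},
\begin{equation}\label{eq:psi}
\psi_{b\otimes b'}=(b\otimes b'\otimes f)(b\otimes\gamma_{b'})(\gamma_b\otimes b')=(b\otimes\psi_{b'})(\gamma_b\otimes b').
\end{equation}
Let $i:N\to F(Z)$ be a morphism in $\mathcal{B}$. By \eqref{eq:dual1}, $\varphi_b\,i=0$ if and only if $\psi_b(i\otimes b)=0$. The objects $b$ with this property are closed under direct sums and summands, because $\psi$ is natural in $b$: if $s:b\to b'$ and $p:b'\to b$ satisfy $ps=b$, then $\psi_b(i\otimes b)=p\,\psi_{b'}(i\otimes b')(N\otimes s)$, and a direct sum is handled one summand at a time.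

\emph{Step 1: the map $\varphi=(\varphi_b)_{b\in\mathrm{Irr}(\mathcal{B})}:F(Z)\to\bigoplus_b b\otimes b^*$ is a monomorphism.} Let $i:K\to F(Z)$ be its kernel. By the remark just made, $\psi_b(i\otimes b)=0$ for all $b\in\mathcal{B}$, simple or not. We show that $K$ is stable under the half-braiding. By \eqref{eq:psi},
\[
(b\otimes\psi_{b'})\bigl(\gamma_b(i\otimes b)\otimes b'\bigr)=\psi_{b\otimes b'}(i\otimes b\otimes b')=0,
\]
and \eqref{eq:dual1}, applied to $b'$, turns this into $(b\otimes\varphi_{b'})\gamma_b(i\otimes b)=0$. The functor $b\otimes-$ is exact, so $b\otimes i$ is the kernel of $b\otimes\varphi$, and $\gamma_b(i\otimes b)=(b\otimes i)\gamma'_b$ for a unique $\gamma'_b:K\otimes b\to b\otimes K$. It is a monomorphism, hence an isomorphism. It satisfies \eqref{eq:hex}, since composing either side with the monomorphism $b\otimes b'\otimes i$ gives $\gamma_{b\otimes b'}(i\otimes b\otimes b')$, and it is natural in $b$, since for $h:b\to b'$ both $(h\otimes K)\gamma'_b$ and $\gamma'_{b'}(K\otimes h)$ become $\gamma_{b'}(i\otimes h)$ after composing with $b'\otimes i$.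 Thus $K$ is a subobject of $Z$ in $\mathcal{Z}(\mathcal{B})$. It is proper because $\varphi_{\mathbf{1}}=f\neq0$, and $Z$ is simple, so $K=0$.

\emph{Step 2: the components with $b\in\mathcal{C}$ suffice.} This is where $f\in H_{\mathcal{A}}(Z)$ and \eqref{eq:star} enter. For $X\in\mathcal{A}$ we have $\psi_X=f\otimes X$, so for $Y\in\mathcal{C}$ formula \eqref{eq:psi} gives
\[
\psi_{Y\otimes X}=(Y\otimes f\otimes X)(\gamma_Y\otimes X)=\psi_Y\otimes X.
\]
Let $j:N\to F(Z)$ be the kernel of $(\varphi_Y)_{Y\in\mathrm{Irr}(\mathcal{C})}$. Then $\psi_Y(j\otimes Y)=0$ for all $Y\in\mathcal{C}$, hence $\psi_{Y\otimes X}(j\otimes Y\otimes X)=0$ for all $Y\in\mathcal{C}$ and $X\in\mathcal{A}$. Every simple $b$ is a summand of some $Y\otimes X$, so $\psi_b(j\otimes b)=0$ and $\varphi_b\,j=0$ for all simple $b$. By Step~1, $N=0$. Hence $F(Z)$ embeds in $\bigoplus_{Y\in\mathrm{Irr}(\mathcal{C})}Y\otimes Y^*\in\mathcal{C}$.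
\end{proof}

\section{The centralizer of $\mathcal{S}_{\mathcal{A}}$ lies over $\mathcal{A}$}\label{sec:overA}

Now the difficulty is to produce enough objects of $\mathcal{S}_{\mathcal{A}}$. A functional $f$ on a central object whose underlying object carries a suitable ``unit'' yields a natural endomorphism of the identity functor of $\mathcal{B}$, and we want this endomorphism to be the projection onto the $\mathcal{A}$-part. We therefore construct a central object $T$ on which functionals correspond to \emph{all} natural endomorphisms of the identity. For $\mathcal{B}=\mathrm{Rep}(G)$ the underlying representation of $T$ is $\bigoplus_V\mathrm{End}(V)\cong kG$ with the conjugation action, the sum of all the permutation representations $k[K]$, and for $\mathcal{A}=\mathrm{Rep}(G/N_1)$ the projection is the action of $|N_1|^{-1}\sum_{n\in N_1}n$.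

Let $T=\bigoplus_{x\in\mathrm{Irr}(\mathcal{B})}x^*\otimes x$, with inclusions $\iota_x$. A natural transformation between $k$-linear functors on $\mathcal{B}$ is determined by its components at the $x\in\mathrm{Irr}(\mathcal{B})$, and these can be prescribed freely, since $\mathcal{B}$ is semisimple and $\mathrm{End}(x)=k$. So there is a unique natural transformation $\delta:\mathrm{id}_{\mathcal{B}}\to-\otimes T$ with $\delta_x=(x\otimes\iota_x)(\mathrm{coev}_x\otimes x)$ for $x\in\mathrm{Irr}(\mathcal{B})$.

\begin{lemma}\label{lem:univ}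
For all $b,w\in\mathcal{B}$, the map $g\mapsto\bigl((x\otimes g)(\delta_x\otimes b)\bigr)_{x\in\mathcal{B}}$ is a bijection from $\mathrm{Hom}_{\mathcal{B}}(T\otimes b,w)$ onto the set of natural transformations $-\otimes b\to-\otimes w$.
\end{lemma}

\begin{proof}
Both sides are products over $x\in\mathrm{Irr}(\mathcal{B})$. The map sends $g_x=g(\iota_x\otimes b)\in\mathrm{Hom}(x^*\otimes x\otimes b,w)$ to $(x\otimes g_x)(\mathrm{coev}_x\otimes x\otimes b)\in\mathrm{Hom}(x\otimes b,x\otimes w)$, which is the bijection \eqref{eq:dual2}.
\end{proof}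

Apply Lemma~\ref{lem:univ} with $w=b\otimes T$ to the natural transformation $(\delta_{x\otimes b})_x$. It gives a unique $\gamma_b:T\otimes b\to b\otimes T$ with
\begin{equation}\label{eq:gammaT}
(x\otimes\gamma_b)(\delta_x\otimes b)=\delta_{x\otimes b}\qquad\text{for all }x\in\mathcal{B}.
\end{equation}

\begin{lemma}\label{lem:Tcentral}
$(T,\gamma)$ is an object of $\mathcal{Z}(\mathcal{B})$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:univ}, two maps out of $T\otimes b$ agree if they agree after applying $x\otimes-$ and composing with $\delta_x\otimes b$, for all $x$. For $h:b\to b'$, naturality of $\delta$ and \eqref{eq:gammaT} give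
\[
(x\otimes h\otimes T)(x\otimes\gamma_b)(\delta_x\otimes b)=(x\otimes h\otimes T)\delta_{x\otimes b}=\delta_{x\otimes b'}(x\otimes h)=(x\otimes\gamma_{b'})(x\otimes T\otimes h)(\delta_x\otimes b),
\]
so $\gamma$ is natural. Using \eqref{eq:gammaT} twice, the second time with $x\otimes b$ in place of $x$,
\[
(x\otimes b\otimes\gamma_{b'})(x\otimes\gamma_b\otimes b')(\delta_x\otimes b\otimes b')=(x\otimes b\otimes\gamma_{b'})(\delta_{x\otimes b}\otimes b')=\delta_{x\otimes b\otimes b'},
\]
which proves \eqref{eq:hex}. For $b=\mathbf{1}$ the identity satisfies \eqref{eq:gammaT}, so $\gamma_{\mathbf{1}}=\mathrm{id}$. For invertibility put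
\[
\sigma=(e_b\otimes T\otimes b)(b\otimes\gamma_{{}^*b}\otimes b)(b\otimes T\otimes d_b):b\otimes T\to T\otimes b.
\]
By \eqref{eq:hex} and then naturality of $\gamma$ along $e_b$,
\[
\sigma\gamma_b=(e_b\otimes T\otimes b)(\gamma_{b\otimes{}^*b}\otimes b)(T\otimes b\otimes d_b)=(T\otimes e_b\otimes b)(T\otimes b\otimes d_b)=\mathrm{id}.
\]
So $\gamma_b$ is a monomorphism $T\otimes b\to b\otimes T$, hence an isomorphism.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}(ii)]
By Lemma~\ref{lem:univ} with $b=w=\mathbf{1}$, maps $f:T\to\mathbf{1}$ correspond bijectively to natural endomorphisms $\theta$ of $\mathrm{id}_{\mathcal{B}}$ by $\theta_x=(x\otimes f)\delta_x$. For any $b\in\mathcal{B}$, the bijection of Lemma~\ref{lem:univ} with $w=b$ sends $(b\otimes f)\gamma_b$ to $(x\otimes b\otimes f)\delta_{x\otimes b}=\theta_{x\otimes b}$, by \eqref{eq:gammaT}, and sends $f\otimes b$ to $\theta_x\otimes b$. Therefore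
\begin{equation}\label{eq:inv}
(b\otimes f)\gamma_b=f\otimes b\quad\Longleftrightarrow\quad\theta_{x\otimes b}=\theta_x\otimes b\ \text{ for all }x\in\mathcal{B}.
\end{equation}
Choose $f$ so that $\theta_x$ is the identity for simple $x\in\mathcal{A}$ and $0$ for simple $x\notin\mathcal{A}$.

\emph{The functional $f$ lies in $H_{\mathcal{A}}(T)$.} Let $a\in\mathcal{A}$ and let $x$ be simple. If $x\in\mathcal{A}$, then $x\otimes a\in\mathcal{A}$ and both $\theta_{x\otimes a}$ and $\theta_x\otimes a$ are the identity. If $x\notin\mathcal{A}$, then $x\otimes a$ has no simple constituent $y\in\mathcal{A}$, for otherwise \eqref{eq:dual1} would make $x$ a constituent of $y\otimes a^*\in\mathcal{A}$; so both maps are $0$. Now \eqref{eq:inv} applies.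

\emph{Invariance extends to $F(W)$ for $W\in\mathcal{S}_{\mathcal{A}}'$.} Decompose $T=\bigoplus_i Z_i$ into simple objects of $\mathcal{Z}(\mathcal{B})$, and let $f_i\in H_{\mathcal{A}}(Z_i)$ be the restriction of $f$. Naturality of the half-braiding of $W$ along $f_i:F(Z_i)\to\mathbf{1}$ gives $(f_i\otimes W)c_{W,Z_i}=W\otimes f_i$. If $f_i\neq0$, then $Z_i\in\mathcal{S}_{\mathcal{A}}$ centralizes $W$, so
\[
(W\otimes f_i)\gamma_{Z_i,F(W)}=(f_i\otimes W)\,c_{W,Z_i}c_{Z_i,W}=f_i\otimes W.
\]
The outer equality also holds if $f_i=0$. Summing over $i$ gives $(W\otimes f)\gamma_{F(W)}=f\otimes W$. By \eqref{eq:inv} with $b=F(W)$ and $x=\mathbf{1}$, $\theta_{F(W)}=\theta_{\mathbf{1}}\otimes W=\mathrm{id}$. So every simple constituent of $F(W)$ lies in $\mathcal{A}$.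
\end{proof}

\section{Algebras, local modules and de-equivariantization}\label{sec:alg}

The remaining two parts of the proof remove a symmetric subcategory from a braided category. We recall the tools. Let $\mathcal{D}$ be a braided fusion category.

\subsection*{Symmetric categories}
For a finite group $\tilde G$ and a central element $z$ with $z^2=1$, let $\mathrm{Rep}(\tilde G,z)$ be $\mathrm{Rep}(\tilde G)$ with the braiding $v\otimes w\mapsto(-1)^{|v||w|}w\otimes v$, where $z$ acts on $v$ by $(-1)^{|v|}$. For $z=1$ this is $\mathrm{Rep}(\tilde G)$ with the flip, and such symmetric categories are called \emph{Tannakian}. For $\tilde G=\langle z\rangle$ of order $2$ it is $\mathrm{sVec}$, with simple objects $\mathbf{1}$ and $\chi$, $\chi\otimes\chi\cong\mathbf{1}$, $c_{\chi,\chi}=-\mathrm{id}$.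
\begin{itemize}
\item[(D)] (Deligne) Every symmetric fusion category is of the form $\mathrm{Rep}(\tilde G,z)$. It is Tannakian if it admits a braided tensor functor to $\mathrm{Vec}$. The objects on which $z$ acts trivially form the Tannakian subcategory $\mathrm{Rep}(\tilde G/\langle z\rangle)$.
\end{itemize}

\subsection*{\'Etale algebras}
An algebra $O$ in $\mathcal{D}$, with multiplication $m$ and unit $\eta$, is \emph{commutative} if $mc_{O,O}=m$, \emph{separable} if $m$ has a section $s$ that is a map of $O$-bimodules, \emph{\'etale} if it is both, and \emph{connected} if $\mathrm{Hom}(\mathbf{1},O)=k$. A left module $M$ with action $\mu_M:O\otimes M\to M$ is a bimodule with right action $\mu_Mc_{M,O}$, and $\pi:M\otimes N\to M\otimes_ON$ is the cokernel of $\mu_Mc_{M,O}\otimes N-M\otimes\mu_N$. This makes the category $\mathrm{Mod}_{\mathcal{D}}(O)$ of left modules monoidal with unit $O$. By separability, each module $M$ is a summand of the free module $O\otimes M$, the section of $\mu_M$ being $s\otimes_OM$. A module is \emph{local} if $\mu_Mc_{M,O}c_{O,M}=\mu_M$;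 this holds when the underlying object of $M$ centralizes $O$.
\begin{itemize}
\item[(L)] (Davydov--M\"uger--Nikshych--Ostrik, \S3; Kirillov--Ostrik) If $O$ is a connected \'etale algebra in $\mathcal{D}$, then $\mathrm{Mod}_{\mathcal{D}}(O)$ is a fusion category and $x\mapsto O\otimes x$ is a surjective tensor functor $\mathcal{D}\to\mathrm{Mod}_{\mathcal{D}}(O)$. The local modules form a fusion subcategory $\mathrm{Mod}^0_{\mathcal{D}}(O)$, braided by the maps $\bar c$ with $\bar c_{M,N}\,\pi=\pi\,c_{M,N}$. In particular, for every fusion subcategory $\mathcal{S}\subseteq\mathcal{D}$ containing $O$, the category $\mathrm{Mod}_{\mathcal{S}}(O)$ is a quotient of $\mathcal{S}$.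
\end{itemize}

\subsection*{De-equivariantization}
The algebra $\mathrm{Fun}(G)$ of functions on a finite group $G$, with the translation action, is a connected \'etale algebra in $\mathrm{Rep}(G)$: invariant functions are constant, and $s$ sends each delta function $\epsilon_g$ to $\epsilon_g\otimes\epsilon_g$.
\begin{itemize}
\item[(E)] (\cite[\S\S4.2, 4.4]{DGNO}; Brugui\`eres; M\"uger; Kirillov) Let $\mathcal{T}=\mathrm{Rep}(G)$ be a Tannakian subcategory of $\mathcal{D}$ and $O=\mathrm{Fun}(G)\in\mathcal{T}$. Then $\mathcal{D}_G=\mathrm{Mod}_{\mathcal{D}}(O)$ is a $G$-crossed braided fusion category. In particular $G$ acts on $\mathcal{D}_G$ with $\mathcal{D}\simeq(\mathcal{D}_G)^G$, and $\mathcal{D}_G$ is $G$-graded with trivial component $\mathrm{Mod}_{\mathcal{T}'}(O)$. The support of the grading is a subgroup of $G$, so $\mathcal{D}_G$ is an extension of $\mathrm{Mod}_{\mathcal{T}'}(O)$ by a finite group.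
\end{itemize}
All modules in $\mathrm{Mod}_{\mathcal{T}'}(O)$ are local, so this category is braided by $\bar c$. Together with (W), fact (E) gives the implication that we shall use:
\begin{equation}\label{eq:deeq}
\mathrm{Mod}_{\mathcal{T}'}(O)\ \text{is WGT}\quad\Longrightarrow\quad\mathcal{D}\ \text{is WGT}.
\end{equation}
Two lemmas let us compute centralizers in $\mathrm{Mod}_{\mathcal{T}'}(O)$.

\begin{lemma}\label{lem:free}
In the setting of \textup{(E)}, let $M\in\mathrm{Mod}_{\mathcal{T}'}(O)$ and $x\in\mathcal{T}'$. Then $M$ centralizes the free module $O\otimes x$ in $\mathrm{Mod}_{\mathcal{T}'}(O)$ if and only if the underlying object of $M$ centralizes $x$ in $\mathcal{D}$.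
\end{lemma}

\begin{proof}
Let $u=\eta\otimes x:x\to O\otimes x$. The map $j=\pi(M\otimes u):M\otimes x\to M\otimes_O(O\otimes x)$ is the canonical isomorphism for a free left module. The right action on $O\otimes x$ is $(m\otimes x)c_{O\otimes x,O}=(m\otimes x)(O\otimes c_{x,O})$ by commutativity, and
\[
(m\otimes x)(O\otimes c_{x,O})(c_{x,O}\otimes O)=(m\otimes x)c_{x,O\otimes O}=c_{x,O}(x\otimes m).
\]
So $c_{x,O}$ identifies the free right module $x\otimes O$ with $O\otimes x$ and carries $x\otimes\eta$ to $u$; hence $j'=\pi(u\otimes M):x\otimes M\to(O\otimes x)\otimes_OM$ is an isomorphism too. By naturality of $c$,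
\[
\bar c_{M,O\otimes x}\,j=\pi\,c_{M,O\otimes x}(M\otimes u)=j'c_{M,x},\qquad\bar c_{O\otimes x,M}\,j'=\pi\,c_{O\otimes x,M}(u\otimes M)=j\,c_{x,M}.
\]
The double braiding of $M$ with $O\otimes x$ is therefore $j\,(c_{x,M}c_{M,x})\,j^{-1}$.
\end{proof}

\begin{lemma}\label{lem:svec}
Let $\mathcal{E}=\mathrm{Rep}(\tilde G,z)$, $G=\tilde G/\langle z\rangle$ and $O=\mathrm{Fun}(G)\in\mathrm{Rep}(G)\subseteq\mathcal{E}$. Then $\mathrm{Mod}_{\mathcal{E}}(O)\simeq\mathrm{Rep}(\langle z\rangle,z)$ as braided categories. This is $\mathrm{Vec}$ if $z=1$ and $\mathrm{sVec}$ if $z\neq1$.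
\end{lemma}

\begin{proof}
As $z$ acts trivially on $O$, the braiding with $O$ is the flip. A module is a representation $M=\bigoplus_{g\in G}\epsilon_gM$ of $\tilde G$ whose summands are permuted as $\tilde G$ permutes $G$, that is, a $\tilde G$-equivariant bundle on $\tilde G/\langle z\rangle$. Taking the fiber $\epsilon_eM$ is an equivalence onto $\mathrm{Rep}(\langle z\rangle)$, with inverse induction to $\tilde G$. Since $M\otimes_ON=\bigoplus_g\epsilon_gM\otimes\epsilon_gN$ and $\bar c$ is the signed flip on each summand, the equivalence is braided.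
\end{proof}

\section{Braided functors into weakly group-theoretical categories}\label{sec:reflect}

\begin{proposition}\label{prop:reflect}
Let $P:\mathcal{S}\to\mathcal{D}$ be a braided tensor functor between braided fusion categories. If $\mathcal{D}$ is WGT, then $\mathcal{S}$ is WGT.
\end{proposition}

If $P$ is fully faithful, this is closure under subcategories. In general fullness fails because some simple $x\neq\mathbf{1}$ has $\mathbf{1}$ as a constituent of $P(x)$; the extreme case is the forgetful functor $\mathrm{Rep}(\Gamma)\to\mathrm{Vec}$. The braiding confines such $x$ to the M\"uger center, where they can be removed by de-equivariantization.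

\begin{lemma}\label{lem:detect}
Let $Q:\mathcal{S}\to\mathcal{E}$ be a tensor functor from a braided fusion category to a fusion category. Let $x,w\in\mathcal{S}$ with $x$ simple, and let $0\neq f:Q(x)\to\mathbf{1}$ satisfy $(f\otimes Q(w))\,Q(c_{w,x}c_{x,w})=f\otimes Q(w)$. Then $x$ and $w$ centralize each other.
\end{lemma}

\begin{proof}
Put $t=c_{w,x}c_{x,w}-\mathrm{id}\in\mathrm{End}(x\otimes w)$ and $h=(x\otimes e_w)(t\otimes{}^*w):x\otimes w\otimes{}^*w\to x$. Then
\[
f\,Q(h)=Q(e_w)\bigl((f\otimes Q(w))Q(t)\otimes Q({}^*w)\bigr)=0.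
\]
If $h\neq0$, it is a split epimorphism since $x$ is simple; then so is $Q(h)$, and $f=0$, a contradiction. So $h=0$, and $t=0$ by \eqref{eq:dual3}.
\end{proof}

\begin{remark}\label{rem:equality}
Equality holds in Proposition~\ref{prop:key}(ii), so that $\mathcal{S}_{\mathcal{A}}=\mathcal{D}_{\mathcal{A}}'$ by (N), and part (i) says $\mathcal{D}_{\mathcal{A}}'\subseteq\mathcal{D}_{\mathcal{C}}$. Indeed, let $W\in\mathcal{D}_{\mathcal{A}}$ and let $Z$ be simple with $0\neq f\in H_{\mathcal{A}}(Z)$. Then $(f\otimes W)c_{W,Z}c_{Z,W}=(W\otimes f)\gamma_{Z,F(W)}=f\otimes W$, and Lemma~\ref{lem:detect} with $Q=F$ shows that $W$ centralizes $Z$. We do not use this equality.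
\end{remark}

\begin{lemma}\label{lem:ff}
Let $Q:\mathcal{R}\to\mathcal{E}$ be a braided tensor functor between braided fusion categories. If the M\"uger center of $\mathcal{R}$ is $\mathrm{Vec}$ or $\mathrm{sVec}$, then $Q$ is fully faithful.
\end{lemma}

\begin{proof}
Let $x$ be simple with $0\neq f:Q(x)\to\mathbf{1}$. For $w\in\mathcal{R}$, naturality of the braiding of $\mathcal{E}$ gives
\[
(f\otimes Q(w))\,c_{Q(w),Q(x)}c_{Q(x),Q(w)}=(Q(w)\otimes f)\,c_{Q(x),Q(w)}=f\otimes Q(w).
\]
Since $Q$ is braided, Lemma~\ref{lem:detect} shows that $x$ is transparent. So $x\cong\mathbf{1}$ or $x\cong\chi$ with $\chi$ invertible and $c_{\chi,\chi}=-\mathrm{id}$. In the second case $Q(\chi)$ is invertible, hence simple, so $Q(\chi)\cong\mathbf{1}$; but $c_{Q(\chi),Q(\chi)}=-\mathrm{id}$ while $c_{\mathbf{1},\mathbf{1}}=\mathrm{id}$. So $x\cong\mathbf{1}$. It follows that $\dim\mathrm{Hom}(Q(v),\mathbf{1})=\dim\mathrm{Hom}(v,\mathbf{1})$ for all $v\in\mathcal{R}$. Taking $v=y^*\otimes x$ for arbitrary $x,y$ and using \eqref{eq:dual2} on both sides, $\dim\mathrm{Hom}(Q(x),Q(y))=\dim\mathrm{Hom}(x,y)$.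 As $Q$ is faithful, it is full.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:reflect}]
\emph{Step 1: reducing the M\"uger center.} By (D), the M\"uger center of $\mathcal{S}$ is $\mathcal{S}_2=\mathrm{Rep}(\tilde\Gamma,z)$. Let $\Gamma=\tilde\Gamma/\langle z\rangle$, $\mathcal{T}=\mathrm{Rep}(\Gamma)\subseteq\mathcal{S}_2$, $O=\mathrm{Fun}(\Gamma)$. The centralizer of $\mathcal{T}$ in $\mathcal{S}$ is all of $\mathcal{S}$, so $\mathcal{R}=\mathrm{Mod}_{\mathcal{S}}(O)$ is a braided fusion category, and by \eqref{eq:deeq} it suffices to show that $\mathcal{R}$ is WGT. A transparent object $M$ of $\mathcal{R}$ centralizes all free modules $O\otimes x$, so by Lemma~\ref{lem:free} its underlying object lies in $\mathcal{S}_2$. Thus the M\"uger center of $\mathcal{R}$ is a fusion subcategory of $\mathrm{Mod}_{\mathcal{S}_2}(O)$, and by Lemma~\ref{lem:svec} it is $\mathrm{Vec}$ or $\mathrm{sVec}$. To apply Lemma~\ref{lem:ff} we need a braided functor out of $\mathcal{R}$.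

\emph{Step 2: a connected algebra in $\mathcal{D}$.} The functor $P$ sends $O$-modules to modules over $R=P(O)$, a nonzero \'etale algebra in $\mathcal{D}$. But $R$ need not be connected, and then its modules do not form a fusion category: for $\mathrm{Rep}(\Gamma)\to\mathrm{Vec}$ it is $k^{|\Gamma|}$. We keep one component.

Every $R$-module is a summand of a free module, and free modules are projective because $\mathrm{Hom}_R(R\otimes x,-)=\mathrm{Hom}_{\mathcal{D}}(x,-)$ is exact. So $\mathrm{Mod}_{\mathcal{D}}(R)$ is semisimple and $\mathrm{Hom}(\mathbf{1},R)\cong\mathrm{End}_R(R)$ is a semisimple algebra. For $e:\mathbf{1}\to R$ we have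
\begin{equation}\label{eq:central}
m(e\otimes R)=m\,c_{R,R}(e\otimes R)=m(R\otimes e),
\end{equation}
so this algebra is commutative, equal to $\bigoplus_ike_i$ with orthogonal idempotents $e_i$ summing to the unit. For an $R$-module $M$ put $e_M=\mu_M(e\otimes M)$. It is a module endomorphism, since $e_M\mu_M=\mu_M(m(e\otimes R)\otimes M)$ and $\mu_M(R\otimes e_M)=\mu_M(m(R\otimes e)\otimes M)$ agree by \eqref{eq:central}. Hence $M=\bigoplus_ie_iM$, where $e_iM$ is the image of $(e_i)_M$. In particular $R=\bigoplus_iO_i$ with $O_i=e_iR$, and the projection $p_i:R\to O_i$ is a homomorphism of algebras. Each $O_i$ is commutative, connected since $\mathrm{Hom}(\mathbf{1},O_i)=ke_i$, and separable with section $(p_i\otimes p_i)s|_{O_i}$.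

The right action of $e$ on $M$ is $\mu_Mc_{M,R}(M\otimes e)=e_M$, so $\pi(e_M\otimes N)=\pi(M\otimes e_N)$, and both induce the action of $e$ on $M\otimes_RN$. On $e_iM\otimes_Re_jN$ both $e_i$ and $e_j$ act as the identity, so this object is $0$ for $i\neq j$. Since $O_i$ acts by zero on $e_1M$ and $e_1N$ for $i\neq1$,
\begin{equation}\label{eq:cut}
e_1(M\otimes_RN)=e_1M\otimes_Re_1N=e_1M\otimes_{O_1}e_1N.
\end{equation}

\emph{Step 3: the functor $Q$.} For $M\in\mathcal{R}$ let $Q(M)=e_1P(M)$, an $O_1$-module, with inclusion $\iota:Q(M)\to P(M)$. As $P$ is exact and braided, $P(M\otimes_ON)=P(M)\otimes_RP(N)$, so \eqref{eq:cut} gives $Q(M\otimes_ON)=Q(M)\otimes_{O_1}Q(N)$; also $Q(O)=O_1$. Thus $Q$ is a tensor functor. Since $O$ is transparent in $\mathcal{S}$ and $P$ is braided, $R$ centralizes $P(M)$, hence the summand $O_1$ centralizes the summand $Q(M)$, and $Q(M)$ is local. Finally, the projection $\pi_1:Q(M)\otimes Q(N)\to Q(M)\otimes_{O_1}Q(N)$, followed by the inclusion $\iota$ into $P(M\otimes_ON)$, is $P(\pi)(\iota\otimes\iota)$. Hence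
\[
\iota\,Q(\bar c_{M,N})\,\pi_1=P(\bar c_{M,N}\pi)(\iota\otimes\iota)=P(\pi)\,c_{P(M),P(N)}(\iota\otimes\iota)=P(\pi)(\iota\otimes\iota)\,c_{Q(M),Q(N)}=\iota\,\pi_1c_{Q(M),Q(N)},
\]
so $Q(\bar c_{M,N})\pi_1=\pi_1c_{Q(M),Q(N)}$, which is the defining property of $\bar c_{Q(M),Q(N)}$. Thus $Q:\mathcal{R}\to\mathrm{Mod}^0_{\mathcal{D}}(O_1)$ is a braided tensor functor between braided fusion categories.

\emph{Step 4.} By Lemma~\ref{lem:ff}, $Q$ is fully faithful. Its essential image is closed under direct sums, tensor products and duals, and under summands since every idempotent of $Q(M)$ comes from an idempotent of $M$. So $\mathcal{R}$ is equivalent to a fusion subcategory of $\mathrm{Mod}_{\mathcal{D}}(O_1)$, a quotient of $\mathcal{D}$ by (L). By (W), $\mathcal{R}$ is WGT.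
\end{proof}

\section{Recovering a non-degenerate category from $\mathcal{S}$ and $\mathcal{S}'$}\label{sec:glue}

\begin{proposition}\label{prop:glue}
Let $\mathcal{D}$ be a non-degenerate braided fusion category and $\mathcal{S}\subseteq\mathcal{D}$ a fusion subcategory. If $\mathcal{S}$ and $\mathcal{S}'$ are WGT, then $\mathcal{D}$ is WGT.
\end{proposition}

When $\mathcal{S}\cap\mathcal{S}'=\mathrm{Vec}$, the two subcategories generate $\mathcal{D}$, as the first lines of the proof show. In general they generate less; in Example~\ref{ex:vec} both equal $\mathrm{Rep}(A_5)$. The gap is governed by the symmetric category $\mathcal{S}\cap\mathcal{S}'$: its Tannakian part is absorbed by \eqref{eq:deeq}, and what remains is at most a copy of $\mathrm{sVec}$, which costs one more $\mathbb{Z}/2$-extension.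

\begin{proof}
The category $\mathcal{E}=\mathcal{S}\cap\mathcal{S}'$ is symmetric. By (N), $(\mathcal{S}\vee\mathcal{S}')'=\mathcal{S}'\cap\mathcal{S}''=\mathcal{E}$ and hence $\mathcal{E}'=\mathcal{S}\vee\mathcal{S}'$; this is where non-degeneracy is used. By (J) and (W), $\mathcal{E}'$ is WGT. Write $\mathcal{E}=\mathrm{Rep}(\tilde G,z)$ by (D), and let $G=\tilde G/\langle z\rangle$, $\mathcal{T}=\mathrm{Rep}(G)$, $O=\mathrm{Fun}(G)$. Then $\mathcal{T}\subseteq\mathcal{E}\subseteq\mathcal{E}'\subseteq\mathcal{T}'$. Put
\[
\mathcal{M}_0=\mathrm{Mod}_{\mathcal{E}'}(O)\subseteq\mathcal{M}=\mathrm{Mod}_{\mathcal{T}'}(O).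
\]
By (L), $\mathcal{M}_0$ is a quotient of $\mathcal{E}'$, so it is WGT. By \eqref{eq:deeq} it suffices to show that $\mathcal{M}$ is WGT. If $z=1$, then $\mathcal{E}=\mathcal{T}$ and $\mathcal{M}=\mathcal{M}_0$.

Let $z\neq1$. By Lemma~\ref{lem:svec}, the fusion subcategory $\mathrm{Mod}_{\mathcal{E}}(O)$ of $\mathcal{M}$ is generated by an invertible object $\chi$ with $\chi\otimes_O\chi\cong O$. It is also generated by the free modules $O\otimes x$ with $x\in\mathcal{E}$, of which all its objects are summands. So $N\in\mathcal{M}$ centralizes $\chi$ if and only if it centralizes all $O\otimes x$ with $x\in\mathcal{E}$; by Lemma~\ref{lem:free} this holds if and only if the underlying object of $N$ lies in $\mathcal{E}'$, that is, $N\in\mathcal{M}_0$.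

We write $\otimes$ for $\otimes_O$ from here on. For $N\in\mathcal{M}$ simple, $N\otimes\chi$ is simple, so $\bar c_{\chi,N}\bar c_{N,\chi}$ is a scalar $\beta(N)$. The hexagon axioms give, for $N_1,N_2$ simple,
\[
\bar c_{\chi,N_1\otimes N_2}\,\bar c_{N_1\otimes N_2,\chi}=(N_1\otimes\bar c_{\chi,N_2})(\bar c_{\chi,N_1}\bar c_{N_1,\chi}\otimes N_2)(N_1\otimes\bar c_{N_2,\chi})=\beta(N_1)\beta(N_2)\,\mathrm{id},
\]
so by naturality $\beta=\beta(N_1)\beta(N_2)$ on every simple constituent of $N_1\otimes N_2$. In the other variable,
\[
\bar c_{\chi\otimes\chi,N}\,\bar c_{N,\chi\otimes\chi}=(\bar c_{\chi,N}\otimes\chi)(\chi\otimes\bar c_{\chi,N})(\chi\otimes\bar c_{N,\chi})(\bar c_{N,\chi}\otimes\chi)=\beta(N)^2\,\mathrm{id},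
\]
and the left side is the identity because $\chi\otimes\chi$ is the unit object. So $\beta=\pm1$ defines a $\mathbb{Z}/2$-grading of $\mathcal{M}$ with trivial component $\mathcal{M}_0$. Thus $\mathcal{M}$ equals $\mathcal{M}_0$ or is an extension of it by $\mathbb{Z}/2$, and it is WGT by (W).
\end{proof}

\section{Proof of the theorems}\label{sec:proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:exact}]
As noted in the introduction, it is enough to prove Theorem~\ref{thm:main}. If $\mathcal{B}$ is WGT, so are its fusion subcategories $\mathcal{A}$ and $\mathcal{C}$, by (W).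

Conversely, let $\mathcal{A}$ and $\mathcal{C}$ be WGT and assume \eqref{eq:star}. By (W), $\mathcal{Z}(\mathcal{A})$ and $\mathcal{Z}(\mathcal{C})$ are WGT. By Lemma~\ref{lem:restrict} and Proposition~\ref{prop:reflect}, $\mathcal{D}_{\mathcal{A}}$ and $\mathcal{D}_{\mathcal{C}}$ are WGT. By Proposition~\ref{prop:key}, $\mathcal{S}_{\mathcal{A}}\subseteq\mathcal{D}_{\mathcal{C}}$ and $\mathcal{S}_{\mathcal{A}}'\subseteq\mathcal{D}_{\mathcal{A}}$, so $\mathcal{S}_{\mathcal{A}}$ and $\mathcal{S}_{\mathcal{A}}'$ are WGT. Since $\mathcal{Z}(\mathcal{B})$ is non-degenerate by (N), Proposition~\ref{prop:glue} shows that it is WGT. By (N) and (W), so is the Morita equivalent category $\mathcal{B}\boxtimes\mathcal{B}^{\mathrm{op}}$, and so is its fusion subcategory $\mathcal{B}$.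
\end{proof}

\begin{remark}\label{rem:exactcase}
For an exact factorization the case $z\neq1$ of Proposition~\ref{prop:glue} does not occur. Indeed $\mathcal{E}=\mathcal{S}_{\mathcal{A}}\cap\mathcal{S}_{\mathcal{A}}'\subseteq\mathcal{D}_{\mathcal{C}}\cap\mathcal{D}_{\mathcal{A}}$, so $F(\mathcal{E})\subseteq\mathcal{A}\cap\mathcal{C}=\mathrm{Vec}$. For $W,W'\in\mathcal{E}$ the object $F(W')$ is a multiple of $\mathbf{1}$, and $\gamma_{W,F(W')}$ is the flip because $\gamma_W$ is natural and $\gamma_{W,\mathbf{1}}=\mathrm{id}$. So $F:\mathcal{E}\to\mathrm{Vec}$ is braided and $\mathcal{E}$ is Tannakian by (D).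
\end{remark}

\begin{remark}\label{rem:groups}
The finite groups that appear in Propositions~\ref{prop:reflect} and~\ref{prop:glue} are not controlled by $\mathcal{A}$ and $\mathcal{C}$. For $\mathrm{Vec}(A_5)=\mathrm{Vec}(A_4)\bullet\mathrm{Vec}(\mathbb{Z}/5)$, Example~\ref{ex:vec} gives $\mathcal{E}=\mathrm{Rep}(A_5)$, so the de-equivariantization in Proposition~\ref{prop:glue} is by $A_5$, although both factors come from solvable groups. The proof thus uses (W) for extensions and equivariantizations by arbitrary finite groups.
\end{remark}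

\begin{thebibliography}{9}

\bibitem{DGNO} Drinfeld, Gelaki, Nikshych, Ostrik, \emph{On braided fusion categories I}.

\bibitem{ENO} Etingof, Nikshych, Ostrik, \emph{Weakly group-theoretical and solvable fusion categories}.

\bibitem{Gel} Shlomo Gelaki, \emph{Exact factorizations and extensions of fusion categories}, arXiv:1603.01568 (2016).

\end{thebibliography}
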